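# A $\Lambda^{as}(q)$-set that is not a $\Lambda(q)$-set

## 1. The guess "$\Lambda^{as}(q)=\Lambda(q)$", tested on lacunary sets and progressions

A set of frequencies can be called thin when $L^q$ norms of polynomials with those frequencies are controlled by something smaller. There are two natural choices of "something smaller": the $L^2$ norm, or the expected sup norm after the coefficients have been multiplied by independent Gaussians. The second quantity is larger, so it gives a weaker notion of thinness. In the simplest examples the two notions agree, and one would first guess that they always do. We make this guess precise, test it by hand, and then see that it is false, by a margin of exactly one logarithm. The question is taken from Pascal Lefèvre, Daniel Li, Hervé Queffélec, Luis Rodriguez-Piazza, "Thin sets of integers in Harmonic analysis and p-stable random Fourier series", arXiv:0902.2625 (2009).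

**Setting.** Let $G$ be an infinite compact abelian group, written additively, with normalized Haar measure $m$, and let $\Gamma$ be its discrete dual group, also written additively. For $\gamma\in\Gamma$ we write $\chi_\gamma:G\to\{|z|=1\}$ for $\gamma$ seen as a function, so $\chi_{\gamma+\gamma'}=\chi_\gamma\chi_{\gamma'}$, and the $\chi_\gamma$ are orthonormal in $L^2(G,m)$. The main case is the circle $G=\mathbb T$, $\Gamma=\mathbb Z$, $\chi_n(t)=e^{int}$. Let $\mathcal P$ be the space of finite sums $f=\sum_\gamma c_\gamma\chi_\gamma$, with $\hat f(\gamma)=c_\gamma$; for $\Lambda\subset\Gamma$, $\mathcal P_\Lambda$ is the space of those with $c_\gamma=0$ off $\Lambda$. The norm of $L^q(G,m)$ is $\|\cdot\|_q$, and $\log$ is the natural logarithm.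

We use two textbook facts about characters.

* If $H\subset\Gamma$ is a finite subgroup, its annihilator $H^\perp=\{t:\chi_\gamma(t)=1\ \forall\gamma\in H\}$ is a closed subgroup with $|H|$ cosets, so $m(H^\perp)=1/|H|$, and a character is trivial on $H^\perp$ exactly when it belongs to $H$.
* If $\gamma$ has infinite order, $\chi_\gamma$ maps $G$ onto $\mathbb T$ and $m$ to Haar measure of $\mathbb T$ (the image is an infinite closed subgroup, and the image measure is invariant). If $\gamma$ has order $d$, $\chi_\gamma$ maps $G$ onto the $d$-th roots of unity and $m$ to the uniform measure on them.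

**Definition (Gaussian norm).** Let $(g_\gamma)_{\gamma\in\Gamma}$ be independent standard real Gaussian variables. For $f\in\mathcal P$,
$$[\![ f]\!]=\mathbb E\Big\|\sum_{\gamma}g_\gamma\hat f(\gamma)\chi_\gamma\Big\|_\infty .$$

*Example.* For one character, $[\![ c\chi_\gamma]\!]=|c|\,\mathbb E|g|=|c|\sqrt{2/\pi}$. If $\gamma'-\gamma$ has infinite order, then $\|g_\gamma\chi_\gamma+g_{\gamma'}\chi_{\gamma'}\|_\infty=\sup_{|z|=1}|g_\gamma+g_{\gamma'}z|=|g_\gamma|+|g_{\gamma'}|$, so $[\![\chi_\gamma+\chi_{\gamma'}]\!]=2\sqrt{2/\pi}$.

In general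
$$\sqrt{2/\pi}\,\|f\|_2\le[\![ f]\!]\le\sqrt{2/\pi}\,\sum_\gamma|\hat f(\gamma)| .\tag{1}$$
For the left side, $\|\cdot\|_\infty\ge\|\cdot\|_2$ gives $[\![ f]\!]\ge\mathbb E\big(\sum|g_\gamma|^2|\hat f(\gamma)|^2\big)^{1/2}$. The expectation of the $\ell^2$ norm of the random vector $(|g_\gamma||\hat f(\gamma)|)_\gamma$ is at least the $\ell^2$ norm of its expectation, which is $\sqrt{2/\pi}\,\|f\|_2$. The right side is the triangle inequality.

**Definition.** Let $q>2$. A set $\Lambda\subset\Gamma$ is a *$\Lambda(q)$-set* if $\|f\|_q\le C\|f\|_2$ for all $f\in\mathcal P_\Lambda$, with some constant $C$ (the least such $C$ is the $\Lambda(q)$-constant). It is a *$\Lambda^{as}(q)$-set* if $\|f\|_q\le C[\![ f]\!]$ for all $f\in\mathcal P_\Lambda$, with some constant $C$.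

By (1), every $\Lambda(q)$-set is a $\Lambda^{as}(q)$-set. The guess is the converse.

**Test 1: a lacunary set.** On $\mathbb T$ take $\Lambda=\{3^j:j\ge0\}$ and $q=4$. Looking at base-3 digits, the sum $3^a+3^b$ determines $\{a,b\}$. Hence for $f=\sum c_a\chi_{3^a}$,
$$\|f\|_4^4=\|f^2\|_2^2=\sum_a|c_a|^4+\sum_{a<b}|2c_ac_b|^2\le2\Big(\sum_a|c_a|^2\Big)^2 .$$
So $\Lambda$ is $\Lambda(4)$, hence $\Lambda^{as}(4)$.

The next tests need two estimates. They concern the following sets.

**Definition.** A *test set of size $n$* is a coset of a subgroup of $\Gamma$ of order $n$, or an arithmetic progression $\{a+jb:0\le j<n\}$ in $\Gamma$ with $n$ distinct terms.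

*Example.* In $\mathbb Z$ the test sets with $n\ge 2$ are the finite progressions. In an infinite $\mathbb F_2$-vector space, progressions have at most two distinct terms, and the interesting test sets are the finite affine subspaces.

**Lemma 1 (peaks).** Let $S$ be a test set of size $n$, let $A\subset S$ have $N$ elements, and let $D_A=\sum_{\gamma\in A}\chi_\gamma$. Then for $1\le q<\infty$
$$\|D_A\|_q\ge\frac N2\,(2\pi n)^{-1/q}.$$

*Proof.* We find a set of measure at least $1/(2\pi n)$ on which $|D_A|\ge N/2$.

If $S=a+H$, then $\overline{\chi_a}D_A$ is a sum of $N$ characters from $H$, so $|D_A|=N$ on $H^\perp$, and $m(H^\perp)=1/n$.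

If $S=\{a+jb\}_{0\le j<n}$, then $\overline{\chi_a}D_A=\sum_{j\in J}\chi_b^j$ with $J\subset[0,n)$, $|J|=N$. On the set where $|\arg\chi_b(t)|\le1/n$ every term has argument of modulus less than $1$, so $|D_A|\ge\mathrm{Re}(\overline{\chi_a}D_A)\ge N\cos1\ge N/2$. If $b$ has infinite order, this set has measure $\frac{2/n}{2\pi}=\frac1{\pi n}$. If $b$ has order $d$ (then $d\ge n$), it has measure $\frac1d\big(2\lfloor x\rfloor+1\big)$ with $x=\frac d{2\pi n}$. We have $2\lfloor x\rfloor+1\ge x$: this is clear for $x<1$, and for $x\ge1$ the left side exceeds $2x-1\ge x$. So the measure is at least $x/d=1/(2\pi n)$. $\square$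

**Lemma 2 (Gaussian norm on a test set).** There is an absolute constant $C$ such that $[\![ f]\!]\le C\sqrt{\log n}\,\|f\|_2$ whenever $f$ has its spectrum in a test set $S$ of size $n\ge2$.

*Proof.* The idea is that the sup norm is governed by $O(n)$ points. We recall that for centered real Gaussians $Z_1,\dots,Z_M$ of variance at most $\tau^2$,
$$\mathbb E\max_{i\le M}|Z_i|\le\tau\sqrt{2\log(2M)} .\tag{2}$$
Indeed, $\exp(\lambda\,\mathbb E\max|Z_i|)\le\mathbb E\sum_i(e^{\lambda Z_i}+e^{-\lambda Z_i})\le2Me^{\lambda^2\tau^2/2}$ for $\lambda>0$; take logarithms and $\lambda=\tau^{-1}\sqrt{2\log(2M)}$.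

Put $X=\sum g_\gamma\hat f(\gamma)\chi_\gamma$. For each $t$, the real and imaginary parts of $X(t)$ are centered Gaussians of variance at most $\|f\|_2^2$.

If $S=a+H$, then $|X|=|\overline{\chi_a}X|$ is constant on cosets of $H^\perp$. So $\|X\|_\infty$ is a maximum of $|X(t)|$ over $n$ points, and (2), applied to real and imaginary parts separately, gives $[\![ f]\!]\le2\sqrt{2\log(2n)}\,\|f\|_2$.

If $S=\{a+jb\}_{j<n}$, then $|X(t)|=|P(\chi_b(t))|$ with $P(z)=\sum_{j<n}g_jc_jz^j$, where $g_j,c_j$ are the Gaussian and the coefficient of the frequency $a+jb$. Every point of $\mathbb T$ is within arc distance $\pi/(8n)$ of an $8n$-th root of unity. By Bernstein's inequality the derivative of $P(e^{iu})$ in $u$ is at most $n\|P\|_{L^\infty(\mathbb T)}$ in modulus, so $\|P\|_{L^\infty(\mathbb T)}\le\max_{z^{8n}=1}|P(z)|+\frac\pi8\|P\|_{L^\infty(\mathbb T)}$. Hence $\|X\|_\infty\le\|P\|_{L^\infty(\mathbb T)}\le(1-\pi/8)^{-1}\max_{z^{8n}=1}|P(z)|$. The real and imaginary parts of $P(z)$, $|z|=1$, are Gaussians of variance at most $\sum|c_j|^2=\|f\|_2^2$, so (2) with $M=8n$ gives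 $[\![ f]\!]\le2(1-\pi/8)^{-1}\sqrt{2\log(16n)}\,\|f\|_2$. Since $16n\le n^5$ for $n\ge2$, we are done in both cases. $\square$

**Test 2: sets containing arbitrarily long progressions.** For $f=\sum_{0\le j<n}\chi_{a+jb}$ we have $\|f\|_q\ge\frac n2(2\pi n)^{-1/q}$, while $\|f\|_2=\sqrt n$ and $[\![ f]\!]\le C\sqrt{n\log n}$. As $q>2$, $n^{1-1/q}$ beats both. Such sets are neither $\Lambda(q)$ nor $\Lambda^{as}(q)$, and the guess survives.

**Test 3: $N$ frequencies out of a test set of size $n$, equal coefficients.** Now Lemma 1 and $\|D_A\|_2=\sqrt N$ show that the $\Lambda(q)$ inequality with a fixed constant forces $N\le Cn^{2/q}$, while the $\Lambda^{as}(q)$ inequality, with Lemma 2, forces only $N\le Cn^{2/q}\log n$. This is the first place where the two notions could separate. The guess has not been refuted, but there is room of one factor $\log n$.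

## 2. The theorem, and why one logarithm is the most one can gain

**Theorem.** Let $G$ be an infinite compact abelian group and $2<q<\infty$.

1. There are a $\Lambda^{as}(q)$-set $\Lambda\subset\Gamma$, test sets $\tilde S_k$ of sizes $n_k\to\infty$, and $c>0$ with $|\Lambda\cap\tilde S_k|\ge c\,n_k^{2/q}\log n_k$ for all $k$. Moreover $\Lambda$ is not a $\Lambda(q)$-set: the $\Lambda(q)$-constant of $\Lambda\cap\tilde S_k$ is $\ge c'\sqrt{\log n_k}$, with $c'>0$ independent of $k$.
2. (Sharpness.) If $\Lambda$ is a $\Lambda^{as}(q)$-set, there is $C$ such that for every test set $S$ of size $n\ge2$: $|\Lambda\cap S|\le Cn^{2/q}\log n$, and $\|f\|_q\le C\sqrt{\log n}\,\|f\|_2$ for $f\in\mathcal P_{\Lambda\cap S}$.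

So the two notions differ for every infinite compact abelian group $G$ and every $2<q<\infty$.

**Proof of part 2.** This makes Test 3 formal. Let $C_0$ be the $\Lambda^{as}(q)$ constant of $\Lambda$, and $C$ the constant of Lemma 2. For $f\in\mathcal P_{\Lambda\cap S}$,
$$\|f\|_q\le C_0[\![ f]\!]\le C_0C\sqrt{\log n}\,\|f\|_2 .$$
Apply this to $f=D_{\Lambda\cap S}$, with $N=|\Lambda\cap S|\geq 1$. Lemma 1 gives $\frac N2(2\pi n)^{-1/q}\le C_0C\sqrt{N\log n}$, that is, $N\le4C_0^2C^2(2\pi n)^{2/q}\log n$. $\blacksquare$

The rest of the lecture proves part 1. The proof rests on the following theorems, which we quote.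

**(F) Fernique's theorem** (Fernique, Saint-Flour 1974; Marcus–Pisier, *Random Fourier Series with Applications to Harmonic Analysis*; Ledoux–Talagrand, *Probability in Banach Spaces*, §13.1). There is an absolute constant $K$ such that, for a real centered stationary Gaussian process $(Y_t)_{t\in G}$ with continuous paths on a compact metrizable abelian group $G$, with $d(s,t)=(\mathbb E|Y_s-Y_t|^2)^{1/2}$ and $N(\delta)$ the minimal number of open $d$-balls of radius $\delta$ covering $G$,
$$\int_0^\infty\sqrt{\log N(\delta)}\,d\delta\le K\,\mathbb E\sup_tY_t .$$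

We use (F) only for random polynomials with finite spectrum $F$. Such a process factors through the quotient of $G$ by the annihilator of the subgroup generated by $F$. This quotient is metrizable because its dual is countable, and the covering numbers and the supremum are the same on $G$ and on the quotient. So we may use (F) on any $G$.

**(LP)** The Littlewood–Paley inequality for dyadic blocks on $\mathbb T$, and Burkholder's square function inequality for martingales.

**(B) The generic form of Bourgain's theorem** (Acta Math. 162 (1989), Theorem 1; see also Talagrand, Acta Math. 175 (1995)), needed only when $q\ne4$. For $2<q<\infty$ there are $C_B,n_0,\eta>0$ depending only on $q$ such that if $n\ge n_0$ and $\varphi_1,\dots,\varphi_n$ are mutually orthogonal functions bounded by $1$ on a probability space, a uniformly random $T\subset\{1,\dots,n\}$ with $|T|=\lfloor n^{2/q}\rfloor$ satisfies, with probability $\ge\eta$,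
$$\Big\|\sum_{i\in T}a_i\varphi_i\Big\|_q\le C_B\Big(\sum|a_i|^2\Big)^{1/2}\quad\text{for all scalars }a_i .$$

The form (B) also follows from the version with independent selectors of mean $n^{2/q-1}$, where the expectation of the best constant is at most some $C$. By Markov's inequality the constant is $\le4C$ with probability $\ge\frac34$. The selected set has at least $\lfloor n^{2/q}\rfloor$ elements with probability $\ge\frac12$, because a median of a binomial variable is at least the integer part of its mean. Both happen with probability $\ge\frac14$. Conditionally on the size event, a uniformly random subset of size $\lfloor n^{2/q}\rfloor$ of the selected set is, by symmetry, a uniformly random subset of $\{1,\dots,n\}$ of that size, and it inherits the inequality. So $\eta=\frac14$ and $C_B=4C$ work.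

## 3. Flat polynomials have large Gaussian norm; short progressions do not

**The process attached to $f$.** We turn $[\![ f]\!]$ into the supremum of a stationary process. Let $(g'_\gamma)$ be an independent copy of $(g_\gamma)$, $\zeta_\gamma=g_\gamma+ig'_\gamma$, and
$$Y_t=\mathrm{Re}\sum_\gamma\zeta_\gamma\hat f(\gamma)\chi_\gamma(t).$$
Write $Y_t=\mathrm{Re}\,Z_t$. From $\mathrm{Re}\,z\,\mathrm{Re}\,w=\frac12\mathrm{Re}(zw)+\frac12\mathrm{Re}(z\bar w)$ and $\mathbb E\zeta_\gamma^2=0$, $\mathbb E|\zeta_\gamma|^2=2$, we get
$$\mathbb EY_sY_t=\tfrac12\mathrm{Re}\,\mathbb EZ_s\overline{Z_t}=\mathrm{Re}\sum_\gamma|\hat f(\gamma)|^2\chi_\gamma(s-t).$$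
So $Y$ is stationary, and
$$d_f(s,t)^2:=\mathbb E|Y_s-Y_t|^2=\sum_\gamma|\hat f(\gamma)|^2|\chi_\gamma(s)-\chi_\gamma(t)|^2 .\tag{3}$$
Moreover $\mathbb E\sup_tY_t\le\mathbb E\|\sum g_\gamma\hat f(\gamma)\chi_\gamma\|_\infty+\mathbb E\|\sum g'_\gamma\hat f(\gamma)\chi_\gamma\|_\infty=2[\![ f]\!]$. With $N_f(\delta)$ the covering numbers for $d_f$, (F) becomes
$$\int_0^\infty\sqrt{\log N_f(\delta)}\,d\delta\le2K[\![ f]\!] .\tag{4}$$
(If one prefers complex standard Gaussians $g_\gamma$ in the definition of $[\![ f]\!]$, use $Y=\mathrm{Re}\sum\sqrt2g_\gamma\hat f(\gamma)\chi_\gamma$, for which $\mathbb E\sup Y\le\sqrt2[\![ f]\!]$, and (4) still holds.)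

*Example.* For $f=c\chi_\gamma$, $d_f(s,t)=|c||\chi_\gamma(s)-\chi_\gamma(t)|$; if $\gamma$ has infinite order, $N_f(\delta)$ counts the arcs needed to cover a circle of radius $|c|$.

**Lemma 3 (flatness gives small balls).** Let $f\in\mathcal P$, and let $h\in\mathcal P$ be a part of $f$: $\hat h(\gamma)\in\{0,\hat f(\gamma)\}$ for all $\gamma$. Let $\sigma=\|h\|_2>0$ and suppose $\max|\hat h|\le\alpha\sigma$. Then $N_f(\delta)\ge1/(4\alpha^2)$ for $0<\delta\le\sigma$.

*Proof.* We bound the measure of a ball. Put $\varphi(t)=\mathrm{Re}\sum_\gamma|\hat h(\gamma)|^2\chi_\gamma(t)$. By (3),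
$$d_f(t,0)^2\ge\sum_\gamma|\hat h(\gamma)|^2|\chi_\gamma(t)-1|^2=2\sigma^2-2\varphi(t),$$
so $d_f(t,0)<\sigma$ implies $\varphi(t)>\sigma^2/2$. By orthogonality
$$\|\varphi\|_2^2\le\sum_\gamma|\hat h(\gamma)|^4\le\max|\hat h|^2\,\sigma^2\le\alpha^2\sigma^4 ,$$
and Chebyshev's inequality gives $m\{t:d_f(t,0)<\delta\}\le m\{\varphi>\sigma^2/2\}\le4\alpha^2$ for $0<\delta\le\sigma$. Since $d_f$ and $m$ are translation invariant, every open ball of radius $\delta$ has measure at most $4\alpha^2$, and at least $1/(4\alpha^2)$ of them are needed to cover $G$. $\square$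

*Example.* If $f$ has $N\ge5$ coefficients equal to $1$, take $h=f$, $\sigma=\sqrt N$, $\alpha=N^{-1/2}$. Then $N_f(\delta)\ge N/4$ for $\delta\le\sqrt N$, and (4) gives $[\![ f]\!]\ge\frac1{2K}\sqrt{N\log(N/4)}$. So on equal coefficients the factor $\sqrt{\log n}$ of Lemma 2 is really there whenever $N$ is at least a fixed power of $n$ and $n$ is large.

**The sensible first attempt.** Fix blocks of frequencies of sizes $n_k$ growing very fast and choose in the $k$-th block a random set $\Lambda_k$ such that

* (a) $|\Lambda_k|\ge c_2n_k^{2/q}\log n_k$,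
* (b) $\|f\|_q\le C_2\sqrt{\log n_k}\,\|f\|_2$ for $f\in\mathcal P_{\Lambda_k}$.

By Lemma 1, (a) makes $\Lambda=\bigcup\Lambda_k$ fail to be $\Lambda(q)$. For flat $f\in\mathcal P_{\Lambda_k}$, the bound (b) matches the lower bound of the example. One would hope that this is enough for $\Lambda^{as}(q)$.

It is not. Let $G=\mathbb T$ and suppose $\Lambda_k\subset[n_k,2n_k)$ satisfies (a) and (b). Let $m_k=\lfloor(\log n_k)^{q/(q-2)}\rfloor$, which is at most $n_k$ for large $k$, let $P_k=\{n_k,n_k+1,\dots,n_k+m_k-1\}$, and replace $\Lambda_k$ by $\Lambda_k'=\Lambda_k\cup P_k$. Then (a) still holds. So does (b), with $C_2+1$ instead of $C_2$: write $g\in\mathcal P_{\Lambda_k'}$ as $g_1+g_2$ with spectra in $\Lambda_k\setminus P_k$ and $P_k$. Then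
$$\|g_2\|_q\le\|g_2\|_\infty^{1-2/q}\|g_2\|_2^{2/q}\le m_k^{1/2-1/q}\|g_2\|_2\le\sqrt{\log n_k}\,\|g_2\|_2 ,$$
because $\frac12-\frac1q=\frac{q-2}{2q}$. But $f=\sum_{j\in P_k}\chi_j$ has $\|f\|_q\ge\frac{m_k}2(2\pi m_k)^{-1/q}$ by Lemma 1 and $[\![ f]\!]\le C\sqrt{m_k\log m_k}$ by Lemma 2. Since $m_k\to\infty$ and $q>2$, $\bigcup\Lambda'_k$ is not $\Lambda^{as}(q)$.

The exact point of failure is this: *a polynomial with few coefficients does not profit from $\log n_k$*. It is not flat enough for Lemma 3, so (b) is not good enough for it. For such polynomials we must ask for a genuine $\Lambda(q)$ inequality: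

* (c) $\|f\|_q\le C_1\|f\|_2$ for $f\in\mathcal P_{\Lambda_k}$ with at most $n_k^\varepsilon$ nonzero coefficients, with a fixed $\varepsilon>0$.

The idea of the proof is that random sets of the size in (a) do satisfy (c), because small subsets of a random set carry few additive relations, and that (a), (b), (c) together suffice, because a polynomial in $\mathcal P_{\Lambda_k}$ splits into fewer than $n_k^\varepsilon$ large coefficients and a flat rest. It remains to choose blocks, prove (c), and combine infinitely many blocks.

From now on we fix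
$$s=\lceil q/2\rceil\ge2,\quad\kappa=1-\tfrac2q,\quad\theta=\tfrac\kappa2,\quad\varepsilon=\tfrac{\kappa}{16s},\quad r=2s-1 .$$
For $q=4$: $s=2$, $\kappa=\frac12$, $\theta=\frac14$, $\varepsilon=\frac1{64}$, $r=3$.

## 4. Blocks in $\mathbb Z$, in chains of cyclic groups, and in vector spaces

**Lemma 4.** $\Gamma$ contains a subgroup of one of these types: (Z) isomorphic to $\mathbb Z$; (C) the union of a strictly increasing chain of finite cyclic groups; (V) an infinite vector space over some $\mathbb F_p$.

*Proof.* The purpose is to reduce an arbitrary $\Gamma$ to three concrete groups. If $\Gamma$ has an element of infinite order we have (Z). Let $\Gamma$ be torsion.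

If there are elements of order $p$ for infinitely many primes $p_1<p_2<\cdots$, the corresponding groups $\mathbb Z/p_i$ form a direct sum, and $\mathbb Z/p_1\oplus\cdots\oplus\mathbb Z/p_i$ is cyclic. This is (C).

Otherwise $\Gamma$, being the direct sum of its primary components and infinite, has an infinite $p$-primary component $P$. Write $P[m]=\{x\in P:mx=0\}$. If $P[p]$ is infinite, it is an infinite vector space over $\mathbb F_p$, which is (V). If $P[p]$ is finite, all $P[p^j]$ are finite, since multiplication by $p$ maps $P[p^{j+1}]$ into $P[p^j]$ with kernel $P[p]$, so $|P[p^{j+1}]|\le|P[p]||P[p^j]|$. As $P=\bigcup_jP[p^j]$ is infinite, the orders of its elements are unbounded, and taking multiples by powers of $p$ there are elements of every order $p^j$. Consider the tree with root $0$ whose level $j\ge1$ consists of the elements of order $p^j$, each $x$ of level $j+1$ being attached to $px$, and level $1$ being attached to the root. Its levels are finite and nonempty. König's lemma gives $x_1,x_2,\dots$ with $x_j$ of order $p^j$ and $px_{j+1}=x_j$. The cyclic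 groups generated by the $x_j$ form a strictly increasing chain: (C). $\square$

**Choice of the blocks $S_k$, $k\ge1$.** In case (Z) let $\gamma_0$ generate the subgroup, identify $\mathbb Z$ with $\mathbb Z\gamma_0$, and put $S_k=\tilde S_k=[n_k,2n_k)\cap\mathbb Z$ with $n_k=2^{m_k}$, $m_k$ strictly increasing. In cases (C) and (V) take finite subgroups $\{0\}=H_0\subsetneq H_1\subsetneq\cdots$ from the chain (respectively finite subspaces), and put $n_k=|H_k|$, $\tilde S_k=H_k$, $S_k=H_k\setminus H_{k-1}$.

In all cases $\tilde S_k$ is a test set of size $n_k$, the $S_k$ are pairwise disjoint, $0\notin S_k$, and $n_k/2\le|S_k|\le n_k$ (in (C), (V) because $[H_k:H_{k-1}]\ge2$). Passing to subsequences, $n_k$ may grow as fast as we like.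

*Example.* If $\Gamma$ contains $\mathbb Z/2\oplus\mathbb Z/2\oplus\cdots$ and $H_k$ is the set of sequences supported in the first $m_k$ coordinates, then $S_k$ consists of the elements of $H_k$ that have a nonzero coordinate with index in $(m_{k-1},m_k]$ (where $m_0=0$).

We need two properties of these blocks. The first bounds the number of solutions of the simplest equations:
$$\text{for }1\le j\le2s\text{ and }w\in\Gamma,\ w\ne0,\text{ the equation }jv=w\text{ has at most }2s\text{ solutions }v\in S_k .\tag{5}$$
In (Z) there is at most one. In (C), two solutions differ by an element of $H_k[j]$, and a cyclic group has at most $j$ such elements. In (V), if there is a solution then $jv=w\ne0$ forces $p\nmid j$, so the solution is unique.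

**Lemma 5 (adding blocks).** There is $B_q$ such that if $f_k\in\mathcal P_{S_k}$, finitely many nonzero, then $\|\sum f_k\|_q\le B_q\big(\sum\|f_k\|_q^2\big)^{1/2}$.

*Proof.* This is what lets us add polynomials living in different blocks. First, $\|\sum f_k\|_q\le B_q\|(\sum|f_k|^2)^{1/2}\|_q$. In case (Z) the $f_k$ are of the form $F_k\circ\chi_{\gamma_0}$ with $F_k$ a polynomial on $\mathbb T$ with spectrum in the dyadic block $[2^{m_k},2^{m_k+1})$. Since $\chi_{\gamma_0}$ carries $m$ to Haar measure of $\mathbb T$, this is the Littlewood–Paley inequality. In cases (C), (V) let $\mathcal A_k$ be the finite algebra of unions of cosets of $H_k^\perp$. The conditional expectation on $\mathcal A_k$ averages over cosets of $H_k^\perp$; it fixes $\chi_\gamma$ for $\gamma\in H_k$ and kills it otherwise. So $f_k$ is $\mathcal A_k$-measurable and $\mathbb E(f_k|\mathcal A_{k-1})=0$, the $f_k$ are martingale differences, and Burkholder's inequality applies. Second, by the triangle inequality in $L^{q/2}$,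
$$\Big\|\Big(\sum|f_k|^2\Big)^{1/2}\Big\|_q^2=\Big\|\sum|f_k|^2\Big\|_{q/2}\le\sum\|f_k\|_q^2 .\qquad\square$$

## 5. Polynomials with few coefficients: relations, supports, and a coloring

The goal of this section is condition (c) for random subsets of a block. The $L^{2s}$ norm counts additive relations with at most $2s$ terms, so we look at sets without such relations.

**Definition.** Let $E\subset\Gamma\setminus\{0\}$ be finite. A *relation* in $E$ is an equality $\sum_{i\le l}k_ie_i=0$ with $l\ge1$, distinct $e_i\in E$, $k_i\in\mathbb Z$, all $k_ie_i\ne0$, and $\sum|k_i|\le2s$. The set $E$ is *good* if it has no relation. Subsets of good sets are good.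

*Example ($s=2$, so weight at most $4$).* In $\mathbb Z$, $\{1,2\}$ is not good, since $2\cdot1-1\cdot2=0$. The set $\{1,5,25\}$ is good: if $k_1+5k_2+25k_3=0$ with $|k_i|\le4$, then $5\mid k_1$, so $k_1=0$, then $k_2=0$ and $k_3=0$ in the same way. In an $\mathbb F_2$-vector space $\{e\}$ with $e\ne0$ is good, because in $2e=0$ the term $2e$ vanishes and does not count; for independent $e_1,e_2$ the set $\{e_1,e_2,e_1+e_2\}$ is not good.

**Lemma 6.** If $E$ is good, then $\|g\|_{2s}\le b^{1/2s}\|g\|_2$ for $g\in\mathcal P_E$, where $b$ is the number of partitions of a $2s$-element set.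

*Proof.* The step shows that, in the expansion of the $2s$-th power, every frequency occurs at least twice. Let $c_e=\hat g(e)$. Expanding $g^s$ and using orthogonality,
$$\|g\|_{2s}^{2s}=\|g^s\|_2^2\le\sum\prod_{i\le s}|c_{x_i}||c_{y_i}|,$$
the sum being over $x,y\in E^s$ with $\sum x_i=\sum y_i$. For such $(x,y)$ put $k_e=\#\{i:x_i=e\}-\#\{i:y_i=e\}$. Then $\sum_ek_ee=0$ and $\sum|k_e|\le2s$. Drop the $e$ with $k_ee=0$; if anything remained, it would be a relation. So $k_ee=0$ for all $e$. A value $e$ occurring exactly once among the $2s$ entries would have $k_e=\pm1$, hence $e=0$, which is impossible as $0\notin E$. So every value occurs at least twice.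

Sort the terms by the partition of the $2s$ positions according to equal values; its blocks $\beta$ have $|\beta|\ge2$. For a fixed partition, the sum over assignments of values to blocks is at most
$$\prod_\beta\sum_e|c_e|^{|\beta|}\le\prod_\beta\|c\|_{\ell^2}^{|\beta|}=\|c\|_{\ell^2}^{2s}.$$
Sum over the at most $b$ partitions. $\square$

Can we hope that all small subsets of our random set are good? No. Take $G=\mathbb T$, $q=4$ and select each element of $S=[n,2n)$ independently with probability $p=n^{-1/2}\log n$. There are at least $c_0n^3$ quadruples of distinct elements of $S$ with $a+a'=a''+a'''$, for some $c_0>0$ and $n$ large: choose $a,a'\in[\frac54n,\frac74n)$ and $a''$ with $|a''-a|<\frac n4$, put $a'''=a+a'-a''\in S$, and discard the $O(n^2)$ coincidences. The expected number of such quadruples among the selected elements is at least $c_0n^3p^4=c_0n\log^4n$. So relations of four elements do occur. What we can hope for is that each small subset is a union of *boundedly many* good sets. The next notions measure how an element can take part in relations.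

**Definition.** A set $F\subset\Gamma\setminus\{v\}$ is a *support* for $v$ if $F=\{e_1,\dots,e_l\}$ (distinct) and $jv=\sum k_ie_i$ for integers $j\ge1$, $k_i\ne0$ with $jv\ne0$, all $k_ie_i\ne0$, and $j+\sum|k_i|\le2s$. Then $1\le|F|\le r=2s-1$. We say $v$ is *derived* from $D$ if $D$ contains a support for $v$.

*Example ($s=2$, $\Gamma=\mathbb Z$).* $\{5,9\}$ is a support for $7$, since $2\cdot7=5+9$ has weight $4$. But $7$ is not derived from $\{5\}$: $7j=5k$ with $j\ge 1$ forces $j\ge5$.

**Lemma 7.** There is $k_0=k_0(s,\theta)$ such that the following holds. Let $A\subset\Gamma\setminus\{0\}$ be finite, and suppose that for every nonempty $A'\subset A$ and every total order on $A'$, at least $\theta|A'|$ elements of $A'$ are not derived from the set of their predecessors. Then $A$ is a union of at most $k_0$ good sets.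

*Proof.* Choose $\nu$ with $\int_0^1(1-x^r)^\nu dx<\theta$; this is possible since the integral tends to $0$ as $\nu\to\infty$.

**Step 1: in each nonempty $A'\subset A$ some element has few disjoint supports.** Suppose every $v\in A'$ had $\nu$ pairwise disjoint supports in $A'\setminus\{v\}$. Order $A'$ by independent uniform labels in $[0,1]$. Given that $v$ has label $x$, the events "all elements of the $i$-th support of $v$ precede $v$", $1\le i\le\nu$, are independent, since the supports are disjoint, and each has probability $x^{|F|}\ge x^r$, where $F$ is the support in question. If one of them occurs, $v$ is derived from its predecessors. So the probability that $v$ is not derived is at most $\int_0^1(1-x^r)^\nu dx<\theta$, and the expected number of non-derived elements is less than $\theta|A'|$. By hypothesis this number is always at least $\theta|A'|$, a contradiction.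

So some $v\in A'$ does not have $\nu$ disjoint supports in $A'\setminus\{v\}$. Let $W_v\subset A'\setminus\{v\}$ be the union of a maximal family of pairwise disjoint supports of $v$ in $A'\setminus\{v\}$. Then $|W_v|\le r(\nu-1)$ and, by maximality, $W_v$ meets every support of $v$ contained in $A'\setminus\{v\}$.

**Step 2: an enumeration of $A$.** We make the sets $W_v$ point in one direction. Apply Step 1 to $A$, remove the element found, apply it to what remains, and so on. This gives an enumeration $v_1,\dots,v_M$ of $A$ and sets $W_{v_j}\subset\{v_{j+1},\dots,v_M\}$ with at most $r(\nu-1)$ elements, meeting every support of $v_j$ contained in $\{v_{j+1},\dots,v_M\}$.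

**Step 3: coloring.** We now split $A$ into good classes. Color $v_M,v_{M-1},\dots,v_1$ in this order with $k_0=r(\nu-1)+1$ colors so that $v_j$ gets a color different from those of all elements of $W_{v_j}$. This is possible, as at most $r(\nu-1)$ colors are forbidden. Suppose a color class contained a relation, and let $v_j$ be the element of smallest index in it, with coefficient $k$. The relation has another element because $kv_j\ne0$. Isolating $|k|v_j$, we see that the other elements form a support for $v_j$: the conditions $|k|v_j\ne0$, $k_ie_i\ne0$ and total weight $\le2s$ are those of the relation. This support lies in $\{v_{j+1},\dots,v_M\}$, so it meets $W_{v_j}$. But elements of $W_{v_j}$ do not have the color of $v_j$, a contradiction. So all classes are good. $\square$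

**Lemma 8.** Let $S=S_k$, $n=n_k$, and let $R\subset S$ be random with $\mathbb P(B\subset R)\le p^{|B|}$ for all $B\subset S$, where $p\le n^{-3\kappa/4}$. With probability $\ge1-o(1)$ as $n\to\infty$ ($o(1)$ depending only on $q$), every $A\subset R$ with $|A|\le n^\varepsilon$ satisfies the hypothesis of Lemma 7. Consequently $\|f\|_q\le C_1\|f\|_2$ for all $f\in\mathcal P_R$ with at most $n^\varepsilon$ nonzero coefficients, where $C_1=b^{1/2s}\sqrt{k_0}$.

*Proof.* **Step 1: the first-moment bound.** We show that sequences in $R$ with too many derived elements do not exist, because each derived element has few possible values but still costs a factor $p$. If the hypothesis of Lemma 7 fails for some $A\subset R$ with $|A|\le n^\varepsilon$, there are $1\le M\le n^\varepsilon$ and distinct $v_1,\dots,v_M\in R$ such that the set $I$ of indices $i$ with $v_i$ derived from $\{v_1,\dots,v_{i-1}\}$ has $|I|>(1-\theta)M$. Count such sequences in $S$, choosing $I$ first and then $v_1,v_2,\dots$ in turn.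

* There are at most $2^M$ choices of $I$.
* There are at most $n$ choices for each of the fewer than $\theta M$ elements $v_i$ with $i\notin I$.
* For $i\in I$ we have $jv_i=w\ne0$ with $1\le j\le2s$ and $w$ a sum of $2s-1$ terms from $\{0\}\cup\{\pm v_l:l<i\}$ (write out the right side of the support equation and pad with zeros). So there are at most $2s$ values of $j$, at most $(2M+1)^{2s-1}$ values of $w$, and by (5) at most $2s$ solutions $v_i$ for each pair; altogether at most $4s^2(3M)^{2s-1}=DM^{2s-1}$ choices, with $D=4s^23^{2s-1}\ge1$.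

Since $M\le n^\varepsilon$ and $(2s-1)\varepsilon\le\kappa/8$, we have $DM^{2s-1}\le Dn^{\kappa/8}$, a number $\ge1$, so the elements with $i\in I$ contribute at most $(Dn^{\kappa/8})^M$. Each sequence lies in $R$ with probability at most $p^M\le n^{-3\kappa M/4}$. The expected number of such sequences in $R$ is at most
$$\sum_{M\ge1}2^Mn^{\theta M}(Dn^{\kappa/8})^Mn^{-3\kappa M/4}=\sum_{M\ge1}\big(2Dn^{\kappa/8+\kappa/2-3\kappa/4}\big)^M=\sum_{M\ge1}\big(2Dn^{-\kappa/8}\big)^M\longrightarrow0 .$$
By Markov's inequality, with probability $1-o(1)$ there is none.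

**Step 2: the norm inequality.** This combines Lemmas 6 and 7. Let $f\in\mathcal P_R$ have at most $n^\varepsilon$ nonzero coefficients. By Lemma 7, partition the support of $\hat f$ into at most $k_0$ good sets and write $f=\sum g_i$ accordingly. As $q\le2s$, Lemma 6 and Cauchy–Schwarz give
$$\|f\|_q\le\|f\|_{2s}\le\sum\|g_i\|_{2s}\le b^{1/2s}\sum\|g_i\|_2\le b^{1/2s}\sqrt{k_0}\,\|f\|_2 .\qquad\square$$

## 6. Random blocks with $n^{2/q}\log n$ elements

**Proposition 9.** There are $n_*,c_2>0,C_1,C_2$ depending only on $q$ such that for $n=n_k\ge n_*$ the set $S=S_k$ contains a set $\Lambda_k$ with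

* (a) $|\Lambda_k|\ge c_2n^{2/q}\log n$;
* (b) $\|f\|_q\le C_2\sqrt{\log n}\,\|f\|_2$ for $f\in\mathcal P_{\Lambda_k}$;
* (c) $\|f\|_q\le C_1\|f\|_2$ for $f\in\mathcal P_{\Lambda_k}$ with at most $n^\varepsilon$ nonzero coefficients.

In both proofs below we show that finitely many events have probability bounded below so that all can occur together when $n$ is large.

*Proof for $q=4$.* Let $R$ contain each element of $S$ independently with probability $p=n^{-1/2}\log n$. For $n$ large, $p\le1$ and $p\le n^{-3/8}=n^{-3\kappa/4}$.

**Step 1: (c) and (a).** These come from Lemma 8 and a variance estimate. We have $\mathbb P(B\subset R)=p^{|B|}$, so (c) holds for $R$ with probability $1-o(1)$. The size $|R|$ is binomial with mean $\bar\mu=p|S|\ge\frac12\sqrt n\log n$ and variance at most $\bar\mu$. By Chebyshev's inequality $|R|\ge\bar\mu/2\ge\frac14\sqrt n\log n$ with probability at least $1-4/\bar\mu=1-o(1)$.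

**Step 2: few representations as a sum of two.** We bound the number that controls the $L^4$ norm. For $w\in\Gamma$ let $X_w$ be the number of unordered pairs $\{a,a'\}\subset R$ with $a\ne a'$, $a+a'=w$. For fixed $w$ the candidate pairs in $S$ are pairwise disjoint, since $a$ determines $a'$, and there are at most $n/2$ of them. So $X_w$ is a sum of independent Bernoulli variables with mean $\mu\le\frac n2p^2=\frac12\log^2n$. The Chernoff bound $\mathbb P(X_w\ge t)\le(e\mu/t)^t$ for real $t>\mu$, with $t=4\log^2n$, gives
$$\mathbb P(X_w\ge4\log^2n)\le(e/8)^{4\log^2n}\le2^{-4\log^2n} .$$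
(The Chernoff bound: if $\mu>0$ and $e^\lambda=t/\mu$, then $\mathbb P(X_w\ge t)\le e^{-\lambda t}e^{\mu(e^\lambda-1)}=(\mu/t)^te^{t-\mu}$. If $\mu=0$, $X_w=0$.) At most $4n$ elements $w$ are sums of two elements of $S$, and $4n\,2^{-4\log^2n}\to0$. So with probability $1-o(1)$, all $X_w\le4\log^2n$.

**Step 3: (b).** We expand $f^2$ on the event of Step 2. Let $f=\sum_{a\in R}c_a\chi_a$. By $|x+2y|^2\le2|x|^2+8|y|^2$ and Cauchy–Schwarz,
$$\|f\|_4^4=\sum_w\Big|\sum_{2a=w}c_a^2+2\sum_{\{a,a'\}:\,a+a'=w}c_ac_{a'}\Big|^2\le2\sum_w\Big(\sum_{2a=w}|c_a|^2\Big)^2+8\sum_wX_w\sum_{\{a,a'\}:\,a+a'=w}|c_a|^2|c_{a'}|^2 ,$$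
where the pairs are unordered with $a\ne a'$. The first sum over $w$ is at most $(\sum_a|c_a|^2)^2$. In the second, each unordered pair occurs for one $w$, and $\sum_{\{a,a'\}}|c_a|^2|c_{a'}|^2\le\frac12(\sum_a|c_a|^2)^2$. So
$$\|f\|_4^4\le\big(2+4\max_wX_w\big)\|f\|_2^4\le(2+16\log^2n)\|f\|_2^4 ,$$
which is (b). For $n$ large all these events occur together with positive probability; take $\Lambda_k=R$. $\square$

*Proof for general $q$, using (B).* The trick is to take about $\log n$ independent random sets of Bourgain's size: each one is a $\Lambda(q)$-set with a fixed constant, and adding $J$ of them costs $\sqrt J$. Let $\rho=\lfloor|S|^{2/q}\rfloor$, $J=\lceil\log n\rceil$, let $T_1,\dots,T_J$ be independent uniformly random $\rho$-subsets of $S$, and $R=\bigcup_jT_j$.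

**Step 1: (c).** We check the hypothesis of Lemma 8. For $B\subset S$, $\mathbb P(B\subset T_j)=\prod_{0\le i<|B|}\frac{\rho-i}{|S|-i}$ if $|B|\le\rho$, and $0$ otherwise, so $\mathbb P(B\subset T_j)\le(\rho/|S|)^{|B|}$. If $B\subset R$, there is an assignment of the elements of $B$ to indices such that $B_j\subset T_j$ for all $j$, where $B_j$ is the set of elements assigned to $j$. By independence each of the $J^{|B|}$ assignments has probability at most $(\rho/|S|)^{|B|}$. So $\mathbb P(B\subset R)\le(J\rho/|S|)^{|B|}$. Moreover
$$J\rho/|S|\le J|S|^{-\kappa}\le J(n/2)^{-\kappa}\le2Jn^{-\kappa}\le n^{-3\kappa/4}$$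
for $n$ large. By Lemma 8, (c) holds for $R$, hence for all subsets of $R$, with probability $1-o(1)$.

**Step 2: (a).** We keep only the sets to which Bourgain's inequality applies, and show that they are many and nearly disjoint. Call $T_j$ *fine* if it satisfies the inequality in (B) for the characters $\chi_\gamma$, $\gamma\in S$. These events are independent and, for $n$ large, of the same probability $\ge\eta$; by Chebyshev's inequality, with probability $1-o(1)$ at least $\eta J/2$ of the $T_j$ are fine. Next,
$$\mathbb E\sum_{i<j}|T_i\cap T_j|\le J^2\rho^2/|S|=J\rho\cdot\frac{J\rho}{|S|}=o(J\rho),$$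
so by Markov's inequality $\sum_{i<j}|T_i\cap T_j|=o(J\rho)$ with probability $1-o(1)$ (with a slower $o$). Let $\Lambda_k$ be the union of the fine $T_j$. Then
$$|\Lambda_k|\ge\sum_{T_j\text{ fine}}|T_j|-\sum_{i<j}|T_i\cap T_j|\ge\frac{\eta J\rho}2-o(J\rho).$$
As $\rho\ge(n/2)^{2/q}-1\ge\frac14n^{2/q}$ for $n$ large and $J\ge\log n$, this is (a).

**Step 3: (b).** Here we add the fine sets. Write $f\in\mathcal P_{\Lambda_k}$ as $f=\sum f_j$, with disjointly supported $\hat f_j$, $f_j\in\mathcal P_{T_j}$, $T_j$ fine. Then
$$\|f\|_q\le C_B\sum_j\|f_j\|_2\le C_B\sqrt J\,\|f\|_2\le C_B\sqrt{2\log n}\,\|f\|_2\qquad(n\ge3).$$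
The events of Steps 1 and 2 occur together for $n$ large, and (c) passes from $R$ to $\Lambda_k\subset R$. $\square$

## 7. Combining the blocks with the entropy integral

**Proof of part 1 of the Theorem.** Choose the $n_k\ge n_*$, $n_k\geq 2$, in Section 4 with
$$n_k^{\varepsilon/4}\ge4,\qquad\log n_{k+1}\ge4\log n_k\qquad(k\ge1),\tag{6}$$
take $\Lambda_k\subset S_k$ from Proposition 9, and let $\Lambda=\bigcup_k\Lambda_k$. By (a), $|\Lambda\cap\tilde S_k|\ge|\Lambda_k|\ge c_2n_k^{2/q}\log n_k$.

**Step 1: $\Lambda$ is not a $\Lambda(q)$-set.** We use the peak of $D=\sum_{\gamma\in\Lambda_k}\chi_\gamma$. With $N=|\Lambda_k|$ we have $\|D\|_2=\sqrt N$, and Lemma 1 in the test set $\tilde S_k$ gives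
$$\frac{\|D\|_q}{\|D\|_2}\ge\frac{\sqrt N}2(2\pi n_k)^{-1/q}\ge\frac{\sqrt{c_2}}2(2\pi)^{-1/q}\sqrt{\log n_k}\longrightarrow\infty .$$
As $\Lambda_k\subset\Lambda\cap\tilde S_k$, the $\Lambda(q)$-constant of $\Lambda\cap\tilde S_k$ is at least $c'\sqrt{\log n_k}$.

It remains to show that $\Lambda$ is a $\Lambda^{as}(q)$-set. Let $0\ne f=\sum_kf_k\in\mathcal P_\Lambda$ with $f_k\in\mathcal P_{\Lambda_k}$. Write $f_k=b_k+h_k$, where $b_k$ collects the terms with $|\hat f(\gamma)|>n_k^{-\varepsilon/2}\|f_k\|_2$, and put $\sigma_k=\|h_k\|_2$. So $b_k$ carries the large coefficients and $h_k$ is the flat rest.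

**Step 2: large coefficients.** Here condition (c) is enough. If $f_k\ne0$, the number $M$ of terms of $b_k$ satisfies $M\,n_k^{-\varepsilon}\|f_k\|_2^2<\|f_k\|_2^2$ unless $M=0$, so $M<n_k^\varepsilon$; if $f_k=0$ then $b_k=0$. By Lemma 5 and (c),
$$\Big\|\sum_kb_k\Big\|_q\le B_q\Big(\sum_k\|b_k\|_q^2\Big)^{1/2}\le B_qC_1\Big(\sum_k\|b_k\|_2^2\Big)^{1/2}\le B_qC_1\|f\|_2 .$$

**Step 3: flat rests that are negligible.** If $h_k$ is a tiny part of $f_k$, its coefficients are not small compared with $\sigma_k$, and Lemma 3 may say nothing; but then (b) is affordable. Let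
$$\mathcal K=\{k:\sigma_k>n_k^{-\varepsilon/4}\|f_k\|_2\}.$$
By (b),
$$\sum_{k\notin\mathcal K}\|h_k\|_q\le C_2\sum_{k\notin\mathcal K}\sqrt{\log n_k}\,\sigma_k\le C_2\sum_k\sqrt{\log n_k}\,n_k^{-\varepsilon/4}\|f\|_2\le C_3\|f\|_2 ,$$
the series being convergent since $\log n_k\ge4^{k-1}\log n_1$ by (6) and $\sqrt x\,e^{-\varepsilon x/4}$ decays exponentially in $x$.

**Step 4: the other flat rests.** For $k\in\mathcal K$, (b) gives $\|h_k\|_q\le C_2\sigma_k\sqrt{\log n_k}$, so we want
$$\sum_{k\in\mathcal K}\sigma_k\sqrt{\log n_k}\le C[\![ f]\!] .\tag{7}$$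
If we use one block at a time, the argument of the example after Lemma 3 bounds $[\![ f]\!]$ from below only by a multiple of $\max_{k\in\mathcal K}\sigma_k\sqrt{\log n_k}$, and a maximum does not control the sum: if $\sigma_k\sqrt{\log n_k}=1$ for $L$ values of $k$, the maximum is $1$ and the sum is $L$. The integral in (4) sees all radii $\delta$ at once, and the fast growth (6) makes it produce the sum.

Let $k\in\mathcal K$. Then $\sigma_k>0$, $h_k$ is a part of $f$, and
$$\max|\hat h_k|\le n_k^{-\varepsilon/2}\|f_k\|_2<n_k^{-\varepsilon/2}\,n_k^{\varepsilon/4}\sigma_k=n_k^{-\varepsilon/4}\sigma_k .$$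
Lemma 3 with $\alpha=n_k^{-\varepsilon/4}$, together with (6), gives
$$N_f(\delta)\ge\tfrac14n_k^{\varepsilon/2}\ge n_k^{\varepsilon/4}\qquad(0<\delta\le\sigma_k).$$
So for every $\delta>0$
$$\sqrt{\log N_f(\delta)}\ge\frac{\sqrt\varepsilon}2\max_{k\in\mathcal K,\ \sigma_k\ge\delta}\sqrt{\log n_k}\ge\frac{\sqrt\varepsilon}4\sum_{k\in\mathcal K,\ \sigma_k\ge\delta}\sqrt{\log n_k}$$
(empty maxima and sums being $0$). For the second inequality, (6) gives $\sqrt{\log n_{k+1}}\ge2\sqrt{\log n_k}$, so a finite sum of numbers $\sqrt{\log n_k}$ with distinct $k$ is at most $1+\frac12+\frac14+\cdots=2$ times its largest term. Note that $\mathcal K$ is finite, since $f_k\ne0$ for $k\in\mathcal K$.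

Integrate over $\delta\in(0,\infty)$. The term of index $k$ is present for $0<\delta\le\sigma_k$, so by (4)
$$\frac{\sqrt\varepsilon}4\sum_{k\in\mathcal K}\sigma_k\sqrt{\log n_k}\le\int_0^\infty\sqrt{\log N_f(\delta)}\,d\delta\le2K[\![ f]\!] ,$$
which is (7) with $C=8K\varepsilon^{-1/2}$. Hence $\sum_{k\in\mathcal K}\|h_k\|_q\le8KC_2\varepsilon^{-1/2}[\![ f]\!]$.

**Step 5: adding up.** We collect the three parts of $f$. Steps 2–4 and (1) give
$$\|f\|_q\le\Big\|\sum_kb_k\Big\|_q+\sum_{k\notin\mathcal K}\|h_k\|_q+\sum_{k\in\mathcal K}\|h_k\|_q\le\Big((B_qC_1+C_3)\sqrt{\pi/2}+8KC_2\varepsilon^{-1/2}\Big)[\![ f]\!] ,$$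
with a constant independent of $f$. So $\Lambda$ is a $\Lambda^{as}(q)$-set, and by Step 1 it is not a $\Lambda(q)$-set. $\blacksquare$

For $q=4$ the argument used only (F) and (LP) beyond what was proved here, so the case $G=\mathbb T$, $q=4$, which already refutes the guess of Section 1, does not need (B).
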